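# Injectivity of powers of the diagonal form on the contingency table ring $R_{\alpha,\beta}$

## 1. Five tables with row sums $(2,2,1)$ and column sums $(3,2)$

Let us list all $3\times 2$ matrices of nonnegative integers with row sums $2,2,1$ and column sums $3,2$. The first column $(a_1,a_2,a_3)$ determines the matrix; it must satisfy $a_1+a_2+a_3=3$, $a_1,a_2\le 2$, $a_3\le 1$. There are five:
$$\begin{pmatrix}2&0\\1&1\\0&1\end{pmatrix},\quad\begin{pmatrix}1&1\\2&0\\0&1\end{pmatrix},\quad\begin{pmatrix}2&0\\0&2\\1&0\end{pmatrix},\quad\begin{pmatrix}0&2\\2&0\\1&0\end{pmatrix},\quad\begin{pmatrix}1&1\\1&1\\1&0\end{pmatrix}.$$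

In each matrix, walk from the top left to the bottom right, moving only down or to the right, and collect the entries you meet. What is the largest possible total? With two columns, a walk goes down column 1 to some row $i$, then down column 2 from row $i$ on, so there are three walks to compare. For the first matrix they collect $4,5,4$; for the second $3,4,4$; for the third $4,4,3$; for the fourth $2,2,3$; for the fifth $3,3,3$. The maxima are $5,4,4,3,3$. Sort the tables by $5$ minus this maximum: there is $1$ table with value $0$, there are $2$ with value $1$, and $2$ with value $2$.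

Now a ring. Take variables $x_{i,j}$ for the six positions, set every row sum and every column sum of the matrix $(x_{i,j})$ equal to zero, and also set to zero every monomial that uses some row or column more often than its prescribed sum allows. Write $a=x_{1,1}$, $b=x_{2,1}$, $c=x_{3,1}$. The row sums give $x_{i,2}=-x_{i,1}$, and the column sums give $a+b+c=0$. The monomial conditions become $a^3=0$, $b^3=0$, $c^2=0$ from the rows; from column 2, all monomials of degree $3$ in $a,b,c$ vanish, and column 1 adds nothing new. So the ring is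
$$R=\mathbb F[a,b]/\big((a+b)^2,\ \text{all cubics}\big),$$
with graded dimensions $1,2,2$. These are the same numbers as before.

Finally a linear form. Draw a $5\times5$ matrix, cut its rows into blocks of sizes $2,2,1$ and its columns into blocks of sizes $3,2$, and add up the $x_{i,j}$ whose block meets the main diagonal. This gives $L=x_{1,1}+x_{2,1}+x_{2,2}+x_{3,2}=a+b-b-c=2a+b$. Its square is $4a^2+4ab+b^2$, which modulo $(a+b)^2$ equals $3a^2+2ab\ne0$. So $L^2$ maps $R_0$ injectively into the top degree $R_2$. Not every linear form does this: the form $x_{3,1}=c=-(a+b)$ has square zero.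

The question of these notes is whether this $L$ always works: for all row and column sums, are the powers of $L$ as injective as the dimensions could possibly let one hope?

## 2. Zigzags, the ring $R_{\alpha,\beta}$, and the statements

Throughout, $\mathbb F$ is a field of characteristic zero. A **weak composition** of $n$, written $\alpha\models_0 n$, is a finite sequence $\alpha=(\alpha_1,\dots,\alpha_r)$ of nonnegative integers with sum $n$; its length is $\ell(\alpha)=r$. Let $\alpha,\beta\models_0 n$ with $\ell(\alpha)=r$, $\ell(\beta)=p$.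

**Definition (tables and zigzags).** $\mathcal C_{\alpha,\beta}$ is the set of $r\times p$ matrices with nonnegative integer entries, $i$-th row sum $\alpha_i$ and $j$-th column sum $\beta_j$. A zigzag is a set $Z=\{(i_1,j_1),\dots,(i_q,j_q)\}\subseteq[r]\times[p]$ with $i_1\le\cdots\le i_q$ and $j_1\le\cdots\le j_q$. For a nonnegative integer matrix $A$, $\mathrm{zigzag}(A)$ is the maximum of $\sum_{(i,j)\in Z}a_{i,j}$ over all zigzags $Z$.

**Definition (the ring).** $I_{\alpha,\beta}\subseteq\mathbb F[x_{i,j}:1\le i\le r,\ 1\le j\le p]$ is the ideal generated by the row sums $x_{i,1}+\cdots+x_{i,p}$, the column sums $x_{1,j}+\cdots+x_{r,j}$, all monomials of degree $>\alpha_i$ in the variables of row $i$ (for each $i$), and all monomials of degree $>\beta_j$ in the variables of column $j$ (for each $j$). Put $R_{\alpha,\beta}=\mathbb F[x_{i,j}]/I_{\alpha,\beta}$, graded by degree.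

We use as known that
$$\mathrm{Hilb}(R_{\alpha,\beta};q)=\sum_{A\in\mathcal C_{\alpha,\beta}}q^{\,n-\mathrm{zigzag}(A)}.\tag{1}$$
In particular, if $m=\min\{\mathrm{zigzag}(A):A\in\mathcal C_{\alpha,\beta}\}$, the top nonzero degree of $R_{\alpha,\beta}$ is $n-m$.

**Definition (the linear form).** Cut the rows of an $n\times n$ matrix into consecutive blocks of sizes $\alpha_1,\dots,\alpha_r$ and its columns into consecutive blocks of sizes $\beta_1,\dots,\beta_p$. Then $L_{\alpha,\beta}$ is the sum of the $x_{i,j}$ for which the $(i,j)$-block contains at least one diagonal position $(t,t)$.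

The following was conjectured in Jaeseong Oh and Brendon Rhoades, "Zigzags, contingency tables, and quotient rings", arXiv:2503.19694 (2025): for $k=0,1,\dots,\lfloor\frac{n-m}2\rfloor$ the map $L_{\alpha,\beta}^{n-m-2k}:(R_{\alpha,\beta})_k\to(R_{\alpha,\beta})_{n-m-k}$ is injective. (The printed range there is $k\le\lfloor m/2\rfloor$; we use $k\le\lfloor (n-m)/2\rfloor$, which is exactly where the exponent is nonnegative, because the conjecture is meant as the algebraic lift of $\dim (R_{\alpha,\beta})_k\le\dim (R_{\alpha,\beta})_{n-m-k}$.) The conjecture is true, in the following stronger form. If $n=0$ then $R_{\alpha,\beta}=\mathbb F$ and everything is trivial, so from now on $n\ge1$.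

**Theorem A.** $m=\max\{\alpha_1,\dots,\alpha_r,\beta_1,\dots,\beta_p\}$, and $L_{\alpha,\beta}^{\,j}:(R_{\alpha,\beta})_k\to(R_{\alpha,\beta})_{k+j}$ is injective whenever $k,j\ge0$ and $2k+j\le n-m$.

The conjecture is the case $j=n-m-2k$.

**Corollary.** Let $a_d=\dim (R_{\alpha,\beta})_d=\#\{A\in\mathcal C_{\alpha,\beta}:\mathrm{zigzag}(A)=n-d\}$. Then $a_k\le a_l$ whenever $k\le l\le n-m-k$; in particular $a_0\le a_1\le\cdots\le a_{\lceil (n-m)/2\rceil}$.

The corollary follows from Theorem A by comparing dimensions, with $j=l-k$ and $2k+j=k+l\le n-m$. For the last chain take $l=k+1$: if $k<\lceil (n-m)/2\rceil$ then $2k+1\le n-m$.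

As a test, take two rows and two columns, $\alpha=(a,n-a)$ and $\beta=(b,n-b)$ with $1\le a,b\le n-1$. The linear relations leave one variable $x=x_{1,1}=x_{2,2}=-x_{1,2}=-x_{2,1}$, and the monomial relations say $x^{h+1}=0$ with $h=\min(a,n-a,b,n-b)$. So $R_{\alpha,\beta}=\mathbb F[x]/(x^{h+1})$, the top degree is $h=n-\max(a,n-a,b,n-b)$, in accordance with $m=\max$. The blocks $(1,1)$ and $(2,2)$ contain $(1,1)$ and $(n,n)$; block $(1,2)$ meets the diagonal exactly if $a>b$, block $(2,1)$ exactly if $b>a$. Hence $L_{\alpha,\beta}=2x$ if $a=b$ and $L_{\alpha,\beta}=x$ otherwise. The theorem is clear in this case.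

## 3. Splitting blocks into units, and residue classes modulo $\mu$

Cut $[n]$ into consecutive intervals $A_1,\dots,A_r$ of sizes $\alpha_i$ (possibly empty), and also into consecutive intervals $B_1,\dots,B_p$ of sizes $\beta_j$. Let $X=[n]$ and $Y=[n]$; elements of $X$ are row units, elements of $Y$ are column units. Write $i(x)$ for the $i$ with $x\in A_i$ and $j(y)$ for the $j$ with $y\in B_j$. For a linear form $L=\sum\ell_{ij}x_{i,j}$ put $\ell_{xy}:=\ell_{i(x)j(y)}$. The following theorem treats general linear forms.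

**Theorem B.** Let $L=\sum\ell_{ij}x_{i,j}$ with $\ell_{ij}\in\mathbb F$, and let $1\le\mu\le n$. Suppose there are partitions $X=\bigsqcup_{c=1}^\mu X_c$, $Y=\bigsqcup_{c=1}^\mu Y_c$ with $|X_c|=|Y_c|\ge1$ and
$$\det\begin{pmatrix}(\ell_{xy})_{x\in X_c,\,y\in Y_c}&\mathbf 1\\ \mathbf 1^T&0\end{pmatrix}\ne0\qquad\text{for every }c.\tag{2}$$
Then $L^j:(R_{\alpha,\beta})_k\to(R_{\alpha,\beta})_{k+j}$ is injective whenever $k,j\ge0$ and $2k+j\le n-\mu$.

We first see why this gives Theorem A. From Section 4 on we prove Theorem B.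

**Theorem B implies Theorem A.** Put $\mu=\max\{\alpha_i,\beta_j\}$, so $1\le\mu\le n$, and $L=L_{\alpha,\beta}$. The $(i,j)$-block contains $(t,t)$ exactly if $t\in A_i\cap B_j$, so $\ell_{xy}=1$ if $A_{i(x)}\cap B_{j(y)}\ne\emptyset$ and $\ell_{xy}=0$ otherwise. For $1\le c\le\mu$ let
$$X_c=Y_c=\{t\in[n]:t\equiv c\bmod\mu\}=\{t_1<\cdots<t_h\},$$
nonempty since $n\ge\mu$. Put $M_a=(\ell_{t_bt_{b'}})_{1\le b,b'\le a}$ for $1\le a\le h$.

**Step 1: $M_h$ is tridiagonal with ones on the diagonal.** This makes the determinants computable. The diagonal entries are $1$, since $t\in A_{i(t)}\cap B_{j(t)}$. All blocks are intervals with at most $\mu$ elements, and $t_b,t_{b'}$ with $b\ne b'$ differ by at least $\mu$, so they lie in different $A$-blocks and in different $B$-blocks. If $s\in A_{i(t_b)}\cap B_{j(t_{b'})}$, then $|s-t_b|\le\mu-1$ and $|s-t_{b'}|\le\mu-1$, so $|t_b-t_{b'}|\le2(\mu-1)<2\mu$ and $|b-b'|\le1$.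

**Step 2: opposite off-diagonal entries are not both $1$.** Put $\sigma_a=\ell_{t_at_{a+1}}$ and $\tau_a=\ell_{t_{a+1}t_a}$. If both were $1$, choose $s\in A_{i(t_a)}\cap B_{j(t_{a+1})}$ and $s'\in A_{i(t_{a+1})}\cap B_{j(t_a)}$. Since $t_a<t_{a+1}$ lie in different $A$-blocks, the order of the $A$-blocks gives $s<s'$; the order of the $B$-blocks gives $s'<s$. So $\sigma_a\tau_a=0$.

**Step 3: the bordered determinants.** We have $M_{a+1}=\begin{pmatrix}M_a&\sigma_ae_a\\ \tau_ae_a^T&1\end{pmatrix}$ with $e_a$ the last unit vector. The Schur complement of $M_a$ is $1-\sigma_a\tau_a(M_a^{-1})_{aa}=1$, so by induction $\det M_a=1$ for all $a$. Let $z_a$ be the last coordinate of $M_a^{-1}\mathbf 1$, let $y_a$ be the last coordinate of $\mathbf 1^TM_a^{-1}$, and let $s_a=\mathbf 1^TM_a^{-1}\mathbf 1$. To solve $M_{a+1}\binom uz=\mathbf 1$ write $u=M_a^{-1}\mathbf 1-\sigma_azM_a^{-1}e_a$; the last equation $\tau_au_a+z=1$ reads $\tau_az_a+z=1$, because $\sigma_a\tau_a=0$. Then $\mathbf 1^Tu+z=s_a-\sigma_azy_a+z$. With the transposed computation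 for $y$,
$$z_{a+1}=1-\tau_az_a,\quad y_{a+1}=1-\sigma_ay_a,\quad s_{a+1}=s_a+(1-\sigma_ay_a)(1-\tau_az_a),\quad z_1=y_1=s_1=1.\tag{3}$$
Since $\sigma_a,\tau_a\in\{0,1\}$, all $z_a,y_a$ are in $\{0,1\}$, and so all $s_a$ are integers $\ge1$. The determinant in (2) is $-\det(M_h)\,s_h=-s_h$, which is nonzero in characteristic $0$. So Theorem B applies with this $\mu$.

**Step 4: $m=\mu$.** A full row and a full column of $[r]\times[p]$ are zigzags, so $\mathrm{zigzag}(A)\ge\mu$ for every $A\in\mathcal C_{\alpha,\beta}$, and $m\ge\mu$. Conversely, $(R_{\alpha,\beta})_0=\mathbb F\ne0$ because all generators of $I_{\alpha,\beta}$ have positive degree. Theorem B with $k=0$, $j=n-\mu$ gives $L^{n-\mu}\ne0$, so $(R_{\alpha,\beta})_{n-\mu}\ne0$. By (1) some $A$ has $\mathrm{zigzag}(A)=\mu$, so $m\le\mu$. $\square$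

In the example of Section 1, $\mu=3$ and the classes are $\{1,4\},\{2,5\},\{3\}$. For $\{1,4\}$ we have $A_1\cap B_2=\emptyset$ and $A_2\cap B_1=\{3\}$, so $M_2=\begin{pmatrix}1&0\\1&1\end{pmatrix}$ and $s_2=1$. For $\{2,5\}$, $M_2$ is the identity and $s_2=2$. For $\{3\}$, $s_1=1$.

## 4. Odd variables on permutation matrices, and the permanent they miss

It remains to prove Theorem B. Let us see what happens for $\alpha=\beta=(1^n)$, where the tables are permutation matrices, all products of two variables in one row or one column vanish, and $L=\sum_ix_{i,i}$ with $m=1$.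

Let $n=3$. The only possible nonzero monomials in degree $2$ are the $x_{i,j}x_{k,l}$ with $i\ne k$, $j\ne l$, and each such pair of positions extends to a unique permutation. Send $x_{i,j}x_{k,l}$ to the sign of that permutation. This functional kills the degree $2$ part of the ideal: in $x_{i,j}$ times a row sum $k\ne i$ (or a column sum $l\neq j$), exactly two monomials survive, and their permutations differ by a transposition. It takes the value $2\cdot3=6$ on $L^2=2(x_{1,1}x_{2,2}+x_{1,1}x_{3,3}+x_{2,2}x_{3,3})$, so $L^2\ne0$.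

The signs suggest anticommuting variables. For any $n$, send $x_{i,j}\mapsto t_is_j$, where the $t_i$ and $s_j$ all anticommute, have square zero, and satisfy $\sum t_i=0=\sum s_j$. All relations of $R_{(1^n),(1^n)}$ are respected, and $L$ goes to $\Theta=\sum_it_is_i$. For $n=3$ this is $2t_1s_1+t_1s_2+t_2s_1+2t_2s_2$, and $\Theta^2=2\cdot3\cdot t_1s_1t_2s_2$: the $6$ again. On the exterior side, injectivity of powers is a textbook matter. We record it, because it starts every induction below. In $\Lambda A\otimes\Lambda B$, the graded tensor product, elements of $A$ and $B$ anticommute.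

**Lemma 1.** Let $A,B$ be finite-dimensional spaces over a field $K$ of characteristic $0$, and let $\Theta\in A\otimes B$ have rank $\rho$. Multiplication by $\Theta^j$ is injective on $\Lambda^cA\otimes\Lambda^{c'}B$ whenever $j\ge1$ and $c+c'+j\le\rho$.

*Proof.* Choose bases $(\alpha_i)$ of $A$ and $(\beta_i)$ of $B$ with $\Theta=\sum_{i\le\rho}z_i$, $z_i=\alpha_i\beta_i$. The $z_i$ are even, commute, and $z_i^2=0$. Every monomial in the $\alpha_i,\beta_i$ is, up to sign, uniquely of the form $\prod_{i\in Z}z_i\cdot\mathsf m$, where $\mathsf m$ contains no pair $\alpha_i,\beta_i$ with $i\le\rho$, and $Z$ is a subset of the set of those $i\le\rho$ for which neither $\alpha_i$ nor $\beta_i$ occurs in $\mathsf m$. Fix $\mathsf m$ and let $b$ be the size of that set. Then exactly $\rho-b$ of the $\alpha_i,\beta_i$ with $i\le\rho$ occur in $\mathsf m$. Multiplication by $\Theta$ preserves the span of the $\prod_{i\in Z}z_i\cdot\mathsf m$ and acts by $Z\mapsto\sum_{i\notin Z}Z\cup\{i\}$. This is the raising operator of $\mathfrak{sl}_2$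 on $(K^2)^{\otimes b}$, where $Z$ has weight $2|Z|-b$. In characteristic $0$ its $(b-2z)$-th power is an isomorphism from weight $-(b-2z)$ to weight $b-2z$ if $2z\le b$; hence its $j$-th power is injective on the span of the subsets of size $z$ if $2z+j\le b$. In our range, counting degrees gives $2|Z|+(\rho-b)\le c+c'$, so $2|Z|+j\le c+c'+j-(\rho-b)\le b$. $\square$

So a sensible first plan is: map $R$ to exterior algebras, and quote Lemma 1. It stops at the permanent. For $n\ge4$ let $g=x_{1,1}x_{2,2}+x_{1,2}x_{2,1}\in R_{(1^n),(1^n)}$. Its image is $t_1s_1t_2s_2+t_1s_2t_2s_1=-t_1t_2s_1s_2-t_1t_2s_2s_1=0$. But $g\ne0$. Indeed, let $h$ be the symmetric function on pairs from $[n]$ with $h(1,2)=h(3,4)=1$, $h(1,3)=h(2,4)=-1$ and all other values $0$. Then $\sum_xh(x,x')=0$ for every $x'$ and $h(x,x)=0$, so the functional $x_{i,j}x_{k,l}\mapsto h(i,k)h(j,l)$ on quadratic forms is well defined, kills the ideal in degree $2$, and has value $2$ on $g$. For $n=6$, injectivity of $L$ on degree $2$ is part of the theorem ($2k+j=5=n-m$), and the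 exterior algebra says nothing about $Lg$.

The repair keeps more of the word structure: besides odd generators we allow even generators of several "flavors", each flavor used once. The permanent is then seen by two flavors. The point of keeping odd and even generators together is that a given $f$ will be looked at with the least number of flavors that detects it, and then $L$ acts on what we see through $\Theta$ alone.

## 5. Algebras with one generator per site

Fix $L$ and $\mu$ as in Theorem B and put $D_0=n-\mu$. Let $K=\mathbb F(v_x^c,w_y^c)$ with independent indeterminates ($x\in X$, $y\in Y$, $1\le c\le\mu$), and put $v_x=(v_x^c)_c$, $w_y=(w_y^c)_c\in K^\mu$. Injectivity of a linear map may be tested after extending scalars from $\mathbb F$ to $K$, so from now on $R$ denotes $R_{\alpha,\beta}\otimes_{\mathbb F}K$, and all spaces are over $K$.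

**The odd part.** For $S\subseteq X$ let $U(S)=\{u\in K^S:\sum_xu_xv_x=0\}$ and $A(S)=U(S)^*$. The coordinates $\theta_x$ ($x\in S$) span $A(S)$, with defining relations $\sum_{x\in S}v_x^c\theta_x=0$ for $1\le c\le\mu$. Because the $v_x$ have indeterminate entries, any set of them has rank equal to the minimum of $\mu$ and its size. Hence $\dim A(S)=|S|-\mu$ if $|S|\ge\mu$. Also $U(S\setminus x)=\{u\in U(S):u_x=0\}$, so $A(S\setminus x)=A(S)/\theta_x$. We need:
$$\text{if }|S|\ge\mu+d,\text{ any }d\text{ of the }\theta_x\text{ are linearly independent in }A(S).\tag{4}$$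
Indeed, a relation $\sum_{x\in P}c_x\theta_x=0$ with $|P|=d$ means, with $c_x=0$ off $P$, that $c_x=\lambda(v_x)$ for all $x\in S$, for some functional $\lambda$ on $K^\mu$. Then $\lambda$ vanishes on at least $\mu$ of the $v_x$, so $\lambda=0$.

For $T\subseteq Y$ define $U'(T)$ and $B(T)$, with coordinates $\eta_y$, in the same way from the $w_y$.

**Definition (flavored algebra).** For a finite set $E$ of flavors, $\mathcal C^E(S)$ is the supercommutative algebra with odd generators $\theta_x$ and even generators $a_x^\epsilon$ ($x\in S$, $\epsilon\in E$) and these relations: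

- the product of any two generators (equal or not) at the same site $x$ is $0$;
- $\sum_{x\in S}v_x^c\theta_x=0$ for all $c$;
- $\sum_{x\in S}a_x^\epsilon=0$ for all $\epsilon\in E$.

$C_c^E(S)$ is its component of degree $1$ in each flavor and degree $c$ in the $\theta$'s (zero if $c<0$). The same construction for columns, with odd generators $\eta_y$ and even generators $b_y^\epsilon$, gives $\mathcal D^{E'}(T)$ and $D^{E'}_{c'}(T)$.

Here "supercommutative" means $uv=\pm vu$ with the sign $-1$ exactly if both $u,v$ are odd. Thus $C_c^\emptyset(S)=\Lambda^cA(S)$. As an example with flavors, let $|S|=4$ and $E=\{1,2\}$. The dual of $C_0^E(S)$ is the space of $4\times4$ matrices with zero diagonal and zero row and column sums: the entry $(x,x')$ is the value on $a_x^1a_{x'}^2$. The antisymmetric ones have dimension $6-3=3$. For symmetric ones, adding the sums at $1$ and $2$ and subtracting those at $3$ and $4$ shows $h(1,2)=h(3,4)$, similarly for the other opposite pairs, and then one condition $h(1,2)+h(1,3)+h(1,4)=0$ remains, so the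 dimension is $2$. The function $h$ of Section 4 lives in this $2$-dimensional part, which odd variables do not see.

We work in the graded tensor product $\mathcal C^E(S)\otimes\mathcal D^{E'}(T)$, in which $\theta$'s and $\eta$'s anticommute. Put
$$\Theta=\sum_{x\in S,\,y\in T}\ell_{xy}\langle v_x,w_y\rangle\,\theta_x\eta_y .$$
It is even and involves no $a$ or $b$. As an element of $A(S)\otimes B(T)$ it is a bilinear form on $U(S)\times U'(T)$, the restriction of the one on $U(X)\times U'(Y)$.

**The maps $\phi^{(e)}$.** For $e\ge0$, with flavor set $[e]$ on both sides, define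
$$\phi^{(e)}:R\to\mathcal C^{[e]}(X)\otimes\mathcal D^{[e]}(Y),\qquad x_{i,j}\mapsto\sum_{x\in A_i,\,y\in B_j}\Big(\sum_{\epsilon=1}^ea_x^\epsilon b_y^\epsilon+\langle v_x,w_y\rangle\theta_x\eta_y\Big).\tag{5}$$
We check that this is a well-defined ring homomorphism. The images are even, hence commute. The $i$-th row sum goes to
$$\sum_{x\in A_i}\Big(\sum_\epsilon a_x^\epsilon\sum_{y\in Y}b_y^\epsilon+\sum_cv_x^c\theta_x\sum_{y\in Y}w_y^c\eta_y\Big)=0,$$
and column sums go to $0$ in the same way. A product of more than $\alpha_i$ variables from row $i$ goes to $0$, because in each term two generators sit at the same $x\in A_i$; similarly for columns. This computation shows why $\mu$ relations are allowed among the $\theta$'s. With $\mu$ relations, $\dim A(X)=n-\mu$.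

For $f\in R_k$ and $e\le k$ let $\phi_e(f)\in C^{[e]}_{k-e}(X)\otimes D^{[e]}_{k-e}(Y)$ be the component of $\phi^{(e)}(f)$ of degree one in every flavor. With all $k$ flavors nothing is lost:

**Lemma 2.** If $0\ne f\in R_k$, then $\phi_k(f)\ne0$.

*Proof.* **Step 1: describe $R_k$ by words.** Let $T_\alpha$ be the $K$-span of the words of length $k$ in the letters $[r]$. Let $J_\alpha\subseteq T_\alpha$ be spanned by the words containing some $i$ more than $\alpha_i$ times, and by the sums over all values in $[r]$ of one letter, the other letters being fixed. Put $Q_\alpha=T_\alpha/J_\alpha$, and define $T_\beta,J_\beta,Q_\beta$ likewise. The symmetric group $S_k$ permutes positions. The coinvariants $(T_\alpha\otimes T_\beta)_{S_k}$ are the polynomials of degree $k$ in the $x_{i,j}$. The image of $J_\alpha\otimes T_\beta$ there is spanned by the degree $k$ multiples of the over-degree row monomials and of the column sums, and the image of $T_\alpha\otimes J_\beta$ by those of the over-degree column monomials and of the row sums. So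 $R_k=(Q_\alpha\otimes Q_\beta)_{S_k}$. In characteristic $0$, the symmetrization $z\mapsto\sum_{\sigma\in S_k}\sigma z$ embeds these coinvariants in $Q_\alpha\otimes Q_\beta$.

**Step 2: recognize $\phi_k$.** By its definition $C_0^{[k]}(X)=Q_{(1^n)}$, the word $[x_1\cdots x_k]$ corresponding to $a_{x_1}^1\cdots a_{x_k}^k$: words with a repeated letter are zero, and the linear relations are the sums over one letter. Let $\iota_\alpha:Q_\alpha\to Q_{(1^n)}$ be induced by replacing each letter $i$ with $\sum_{x\in A_i}[x]$; it is well defined, since a word with more than $\alpha_i$ letters $i$ becomes a sum of words with repetitions, and a sum over all $i$ becomes a sum over all $x$. Define $\iota_\beta$ likewise. The component of $\phi^{(k)}(x_{i_1,j_1}\cdots x_{i_k,j_k})$ of degree one in each flavor is obtained by assigning the $k$ flavors to the $k$ factors in all $k!$ ways. So $\phi_k$ is symmetrization followed by $\iota_\alpha\otimes\iota_\beta$, and it suffices to show that $\iota_\alpha$ and $\iota_\beta$ are injective.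

**Step 3: a left inverse of $\iota_\alpha$** (the case of $\beta$ is the same). Send a word $[x_1\cdots x_k]$ with distinct letters, $k_i$ of them in $A_i$, to $\big(\prod_i(\alpha_i)_{k_i}\big)^{-1}[i(x_1)\cdots i(x_k)]\in Q_\alpha$, where $(\alpha)_k=\alpha(\alpha-1)\cdots(\alpha-k+1)$ is the falling factorial. Send words with repeated letters to $0$.

This is well defined on $Q_{(1^n)}$. Consider a sum over one letter. If the other letters contain a repetition, all terms go to $0$. Suppose the others are distinct, with $k_i'$ of them in $A_i$. For each $i$ there are $\alpha_i-k_i'$ new letters in $A_i$, and $(\alpha_i)_{k_i'+1}=(\alpha_i)_{k_i'}(\alpha_i-k_i')$, so the sum goes to $\prod_i\big((\alpha_i)_{k_i'}\big)^{-1}\sum_{i:\,k_i'<\alpha_i}[\cdots i\cdots]$. This is $0$ in $Q_\alpha$, because the missing words, those with $k_i'=\alpha_i$, lie in $J_\alpha$. It is a left inverse: for a word with all $k_i\le\alpha_i$, $\iota_\alpha$ gives $\prod_i(\alpha_i)_{k_i}$ words with distinct letters, plus words that vanish. $\square$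

## 6. Reduction to a perfect pairing

The following proposition is the heart of the matter. It no longer mentions $R$.

**Proposition 3.** Let $S\subseteq X$, $T\subseteq Y$ with $|S|=|T|=D+\mu$, $D\ge0$, and suppose the bilinear form $\Theta$ on $U(S)\times U'(T)$ has rank $D$. Then for $|E|=|E'|=e$, $c,c'\ge0$, $j\ge1$ and $c+c'+j\le D-2e$, multiplication by $\Theta^j$ is injective on $C_c^E(S)\otimes D_{c'}^{E'}(T)$.

**Proposition 3 implies Theorem B.**

**Step 1: $\Theta$ is nondegenerate on $U(X)\times U'(Y)$.** This is where hypothesis (2) enters. Let $V,W$ be the $n\times\mu$ matrices with rows $v_x$ and $w_y$; they have rank $\mu$. Put $M=(\ell_{xy}\langle v_x,w_y\rangle)$ and $\mathfrak M=\begin{pmatrix}M&V\\W^T&0\end{pmatrix}$. The determinant of $\mathfrak M$ is a polynomial in the indeterminates. Specialize $v_x=e_c$ for $x\in X_c$ and $w_y=e_c$ for $y\in Y_c$. Then $\langle v_x,w_y\rangle$ is $1$ if $x,y$ belong to the same $c$ and $0$ otherwise, and the $c$-th columns of $V$ and $W$ become the indicator vectors of $X_c$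 and $Y_c$. After permuting rows and columns, $\mathfrak M$ is block diagonal with the bordered matrices of (2) as blocks. So the specialized determinant is nonzero, and $\det\mathfrak M\ne0$.

Now suppose $w\in U'(Y)=\ker W^T$ satisfies $u^TMw=0$ for all $u\in U(X)=\ker V^T$. Then $Mw\in(\ker V^T)^\perp=\operatorname{im}V$, say $Mw=-V\lambda$. So $\mathfrak M\binom w\lambda=0$ and $w=0$. As $\dim U(X)=\dim U'(Y)=D_0$, the form has rank $D_0$, and Proposition 3 applies to $(X,Y)$ with $D=D_0$.

**Step 2: look at $f$ with the least number of flavors.** The case $j=0$ of Theorem B is trivial. Suppose $0\ne f\in R_k$, $fL^j=0$, $j\ge1$, $2k+j\le D_0$. Let $e$ be minimal with $\phi_e(f)\ne0$; such $e\le k$ exists by Lemma 2. We have $\phi^{(e)}(L)=\Theta+\sum_{\epsilon=1}^eL_\epsilon$ with $L_\epsilon=\sum_{x,y}\ell_{xy}a_x^\epsilon b_y^\epsilon$. The component of $\phi^{(e)}(fL^j)=0$ of degree one in every flavor is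
$$\sum_{S'\subseteq[e],\ |S'|\le j}\frac{j!}{(j-|S'|)!}\,\Theta^{j-|S'|}\prod_{\epsilon\in S'}L_\epsilon\cdot\phi_{[e]\setminus S'}(f)=0,$$
where $\phi_{[e]\setminus S'}(f)$ is $\phi_{e-|S'|}(f)$ written with the flavor set $[e]\setminus S'$. By minimality of $e$, only $S'=\emptyset$ survives: $\Theta^j\phi_e(f)=0$. With $c=c'=k-e$ we have $c+c'+j=2k+j-2e\le D_0-2e$. Proposition 3 gives $\phi_e(f)=0$, a contradiction. $\square$

It remains to prove Proposition 3. Note that each flavor on both sides costs $2$ in the bound $D-2e$. We shall remove flavors one at a time, and pay with sites and rank.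

## 7. Deleting a site, gluing, and differences

For $s\in S$ let $f\mapsto f\setminus s$ be the surjection $\mathcal C^E(S)\to\mathcal C^E(S\setminus s)$ that kills the generators at $s$. Deletions commute with each other.

**Removing one flavor.** For $\epsilon\in E$,
$$C^E_c(S)=\operatorname{coker}\Big(C^{E\setminus\epsilon}_c(S)\xrightarrow{\ g\mapsto(g\setminus x)_x\ }\bigoplus_{x\in S}C_c^{E\setminus\epsilon}(S\setminus x)\Big),\qquad(g_x)_x\text{ representing }\sum_xa_x^\epsilon g_x.\tag{6}$$
To see this, let $F$ denote the corresponding components before the linear relations are imposed. Then $F^E_c(S)=\bigoplus_xa_x^\epsilon F_c^{E\setminus\epsilon}(S\setminus x)$. A linear relation other than the one for $\epsilon$, multiplied by $a_x^\epsilon$, loses its term at $x$ and becomes the corresponding linear relation of $S\setminus x$. Dividing by these gives $\bigoplus_xC_c^{E\setminus\epsilon}(S\setminus x)$. The multiples of the remaining relation are $\sum_xa_x^\epsilon h=\sum_xa_x^\epsilon(h\setminus x)$ with $h\in C_c^{E\setminus\epsilon}(S)$.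

**The kernel of a deletion.** Since generators at $s$ annihilate each other, multiplication by $a_s^\epsilon$ or $\theta_s$ gives well-defined maps $\mathcal C^{E}(S\setminus s)\to\mathcal C^E(S)$: the linear relations of $S$ and of $S\setminus s$ differ by a term at $s$, which is killed. The algebra $\mathcal C^E(S\setminus s)$ is the quotient of $\mathcal C^E(S)$ by the ideal generated by the generators at $s$. Hence
$$\begin{gathered}\text{the kernel of }f\mapsto f\setminus s\text{ on }C^E_c(S)\text{ is the image of}\\ \mu_s:\bigoplus_{\epsilon\in E}C_c^{E\setminus\epsilon}(S\setminus s)\oplus C_{c-1}^E(S\setminus s)\to C_c^E(S),\quad\mu_s((\varphi_\epsilon),\psi)=\sum_\epsilon a_s^\epsilon\varphi_\epsilon+\theta_s\psi.\end{gathered}\tag{7}$$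
For $x\ne s$, $\mu_s$ commutes with $\setminus x$. (The map $\mu_s$ always carries a site as index; $\mu$ alone is the number.)

The next lemma says that, with enough sites, $\mu_s$ is injective, an element is determined by its deletions, and compatible deletions glue. Some bound is needed: for $|S|=2$, $e=1$, $c=0$ the space $C_0^{\{1\}}(S)$ is spanned by $a_1=-a_2\ne0$, and both deletions of $a_1$ vanish.

**Lemma 4.** Let $e=|E|$, $c\ge0$.

(a) (Del) If $|S|\ge2e+c+\mu$, then $\mu_s$ is injective for every $s\in S$.

(b) (Sep) If $|S|\ge2e+c+\mu+1$, $f\in C_c^E(S)$ and $f\setminus x=0$ for all $x\in S$, then $f=0$.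

(c) (Glue) If $|S|\ge2e+c+\mu+2$ and $f_x\in C_c^E(S\setminus x)$ ($x\in S$) satisfy $f_x\setminus x'=f_{x'}\setminus x$ for all $x\ne x'$, then there is $f\in C_c^E(S)$ with $f\setminus x=f_x$ for all $x$.

*Proof.* We use induction on $e+c$; for given $(e,c)$ we prove (a), then (b), then (c).

**Proof of (a).** If $e=c=0$, the source is $0$. If $e=0$ and $c\ge1$, then $\theta_s\ne0$ by (4), and $\theta_s\wedge:\Lambda^{c-1}(A(S)/\theta_s)\to\Lambda^cA(S)$ is injective. Let $e\ge1$, fix $\epsilon_0\in E$, and suppose $\sum_\epsilon a_s^\epsilon\varphi_\epsilon+\theta_s\psi=0$. We pull out the flavor $\epsilon_0$. Write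
$$\varphi_\epsilon=\sum_{x\ne s}a_x^{\epsilon_0}\varphi_{\epsilon,x}\ (\epsilon\ne\epsilon_0),\qquad\psi=\sum_{x\ne s}a_x^{\epsilon_0}\psi_x,$$
with $\varphi_{\epsilon,x},\psi_x$ on $S\setminus\{s,x\}$. The vanishing element is then represented, in (6) for $\epsilon_0$, by the tuple with entry $\varphi_{\epsilon_0}$ at $s$ and $G_x:=\sum_{\epsilon\ne\epsilon_0}a_s^\epsilon\varphi_{\epsilon,x}+\theta_s\psi_x$ at $x\ne s$. So there is $g\in C_c^{E\setminus\epsilon_0}(S)$ with $g\setminus s=\varphi_{\epsilon_0}$ and $g\setminus x=G_x$ for $x\ne s$. For $x\ne s$ we get $\varphi_{\epsilon_0}\setminus x=G_x\setminus s=0$. By (b) for $(e-1,c)$ on $S\setminus s$, which needs $|S|-1\ge2(e-1)+c+\mu+1$, we get $\varphi_{\epsilon_0}=0$. Thus $g\setminus s=0$, and $g=\sum_{\epsilon\ne\epsilon_0}a_s^\epsilon\gamma_\epsilon+\theta_s\delta$ by (7). Compare $g\setminus x$ with $G_x$: both are values of $\mu_s$ on $S\setminus x$, so (a) for $(e-1,c)$ on $S\setminus x$ gives $\varphi_{\epsilon,x}=\gamma_\epsilon\setminus x$ and $\psi_x=\delta\setminus x$.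 Hence
$$\varphi_\epsilon=\sum_{x\ne s}a_x^{\epsilon_0}(\gamma_\epsilon\setminus x)=\Big(\sum_{x\in S\setminus s}a_x^{\epsilon_0}\Big)\gamma_\epsilon=0,$$
and likewise $\psi=0$.

**Proof of (b).** If $e=c=0$, $f$ is a constant and $f\setminus x=f$. Otherwise fix $s$ and write $f=\mu_s((\varphi_\epsilon),\psi)$ by (7). For $x\ne s$, $0=f\setminus x=\mu_s((\varphi_\epsilon\setminus x),\psi\setminus x)$, and (a) on $S\setminus x$ gives $\varphi_\epsilon\setminus x=0$, $\psi\setminus x=0$. Now (b) on $S\setminus s$ for $(e-1,c)$ and $(e,c-1)$, which need $2e+c+\mu-1$ and $2e+c+\mu$ sites, gives $\varphi_\epsilon=0$ and $\psi=0$. (If $c=0$, then $\psi=0$ anyway.)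

**Proof of (c).** If $e=c=0$, all the constants agree. Otherwise fix $s$. Subtracting the deletions of a lift of $f_s$ to $C_c^E(S)$, we may assume $f_s=0$. Then $f_x\setminus s=f_s\setminus x=0$, so $f_x=\mu_s((\varphi_{\epsilon,x}),\psi_x)$ for $x\ne s$, uniquely by (a) on $S\setminus x$. By (a) on $S\setminus\{x,x'\}$, the compatibility of the $f_x$ implies that of the families $(\varphi_{\epsilon,x})_x$ and $(\psi_x)_x$, $x\in S\setminus s$. By (c) for $(e-1,c)$ and $(e,c-1)$ on $S\setminus s$, needing at most $2e+c+\mu+1$ sites, they glue to $\varphi_\epsilon$ and $\psi$, and $f=\mu_s((\varphi_\epsilon),\psi)$ works. $\square$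

**Definition (differences).** For $\epsilon\in E$ and $x\ne x'$ in $S$ let
$$\pi_{xx'}=\pi^\epsilon_{xx'}:C_c^E(S)\to C_c^{E\setminus\epsilon}(S\setminus\{x,x'\}),\qquad\sum_za_z^\epsilon g_z\mapsto g_x\setminus x'-g_{x'}\setminus x .$$

By (6) this is well defined, since a tuple $(g\setminus z)_z$ goes to $0$. For instance, for $E=\{\epsilon\}$ and $c=0$, the difference $\pi_{xx'}$ of $\sum_zg_za_z^\epsilon$ with constants $g_z$ is $g_x-g_{x'}$, which does not change if a constant is added to all $g_z$. Clearly $\pi_{x'x}=-\pi_{xx'}$, and $\pi_{xx'}(f\setminus s)=(\pi_{xx'}f)\setminus s$ for $s\ne x,x'$. Moreover, for distinct $x,x',s$,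
$$(\pi_{xx'}f)\setminus s=(\pi_{xs}f)\setminus x'+(\pi_{sx'}f)\setminus x,\tag{8}$$
because the two terms involving $g_s$ cancel. Finally,
$$\text{if }e\ge1,\ |S|\ge2e+c+\mu\text{ and }\pi^\epsilon_{xx'}f=0\text{ for all }x\ne x'\text{ (one fixed }\epsilon),\text{ then }f=0.\tag{9}$$
Indeed, the $g_x$ are then compatible; by Glue for $(e-1,c)$ they are the deletions of some $g\in C_c^{E\setminus\epsilon}(S)$, so $f=0$ by (6).

**Both sides together.** All this holds for the $D^{E'}_{c'}(T)$ too, and persists after tensoring with a vector space, since tensoring over a field preserves exactness. In $\mathcal C^E(S)\otimes\mathcal D^{E'}(T)$ row operations act on the first factor and column operations on the second, so row and column deletions and differences commute with each other. The column maps $\mu_y$ are defined by left multiplication by $b_y^\epsilon$ and $\eta_y$ in the graded tensor product. On each homogeneous component this agrees with $1\otimes\mu_y$ up to a sign on the $\psi$-part, so (7) and Del hold for it.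

Multiplication by $\Theta$ commutes with deletions (where $\Theta$ for the smaller set is used after the deletion). It commutes with $\mu_s$: $\Theta a_s^\epsilon\varphi=a_s^\epsilon\Theta\varphi$ and $\Theta\theta_s\psi=\theta_s\Theta\psi$, where on the right $\Theta$ is the one for $S\setminus s$, as the terms at $s$ are killed. Hence it also commutes with all $\pi$'s. The same holds for columns.

## 8. A rank budget for deleting rows and columns

We now set up an induction that removes single rows and columns. Sets of different sizes and different numbers of flavors must be allowed.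

**Definition (the statements Inj).** For $S\subseteq X$, $T\subseteq Y$, integers $p,q\ge0$ and $N$, $\mathrm{Inj}(S,T;p,q;N)$ is the statement: for $|E|=p$, $|E'|=q$ and all $c,c'\ge0$, $j\ge1$ with
$$c+c'+j\le N,\qquad|S|\ge2p+c+j+\mu,\qquad|T|\ge2q+c'+j+\mu,\tag{10}$$
$\Theta^j$ is injective on $C_c^E(S)\otimes D_{c'}^{E'}(T)$.

It is vacuous if $N\le0$, or $|S|<2p+1+\mu$, or $|T|<2q+1+\mu$. Let $\rho=\rho(S,T)$ be the rank of $\Theta$ on $U(S)\times U'(T)$. For $|S|,|T|\ge\mu$ put $\kappa_r=|S|-\mu-\rho$ and $\kappa_c=|T|-\mu-\rho$, the dimensions of the left and right kernels. By Lemma 1, $\mathrm{Inj}(S,T;0,0;\rho(S,T))$ holds when $|S|,|T|\ge\mu$.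

**Lemma 5.** Let $p\ge1$, $s\in S$. If $\mathrm{Inj}(S\setminus\{s,x\},T;p-1,q;N)$ for all $x\in S\setminus s$, $\mathrm{Inj}(S\setminus s,T;p-1,q;N)$ and $\mathrm{Inj}(S\setminus s,T;p,q;N-1)$ hold, then $\mathrm{Inj}(S,T;p,q;N)$ holds. Symmetrically for columns.

*Proof.* Let $\Theta^jf=0$ with (10), and fix $\epsilon\in E$.

**Step 1: $f\setminus s=0$.** We have $\Theta^j\pi_{sx}f=0$, and $|S|-2\ge2(p-1)+c+j+\mu$, so the first hypothesis gives $\pi_{sx}f=0$ for all $x\ne s$. By (8), $\pi_{xx'}(f\setminus s)=(\pi_{xx'}f)\setminus s=0$ for all $x\ne x'$ in $S\setminus s$. So $f\setminus s=0$ by (9) on $S\setminus s$, where $|S|-1\ge2p+c+\mu$ because $j\ge1$.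

**Step 2: the parts at $s$ vanish.** By (7), $f=\mu_s((\varphi_\epsilon),\psi)$, and $\mu_s((\Theta^j\varphi_\epsilon),\Theta^j\psi)=\Theta^jf=0$. Del in $\theta$-degree $c+j$ on $S$ applies since $|S|\ge2p+c+j+\mu$, and all $\Theta^j\varphi_\epsilon=0$, $\Theta^j\psi=0$. On $S\setminus s$ the parameters of $\varphi_\epsilon$ are $(p-1,q)$, $c,c',N$, and those of $\psi$ are $(p,q)$, $c-1,c',N-1$. The conditions (10) persist in both cases: $|S|-1\ge2(p-1)+c+j+\mu$ and $|S|-1\ge2p+(c-1)+j+\mu$. So $\varphi_\epsilon=0$ and $\psi=0$. $\square$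

**Lemma 6.** Let $|S|,|T|\ge\mu$. Then $\mathrm{Inj}(S,T;p,q;N)$ holds if $N\le\rho-p-q-\varepsilon$, where
$$\varepsilon=\max(0,\;p-q-\kappa_r,\;q-p-\kappa_c,\;\delta),$$
$\delta=1$ if $\kappa_r=\kappa_c=0$ and $p+q>0$, and $\delta=0$ otherwise.

*Proof.* Induction on $p+q$, then on $|S|+|T|$. If $p+q=0$, then $\varepsilon=0$ and Lemma 1 applies. We may assume the statement is not vacuous, so $|S|\ge\mu+3$ if $p\ge1$ and $|T|\ge\mu+3$ if $q\ge1$; hence the sets below still have at least $\mu$ elements.

**Step 1: what a deletion does to the rank.** Deleting a row replaces $U(S)$ by a hyperplane, so it lowers $\rho$ by $0$ or $1$. If it keeps $\rho$, then $\kappa_r$ drops by $1$ and $\kappa_c$ stays; if it lowers $\rho$, then $\kappa_r$ stays and $\kappa_c$ grows by $1$. If $\kappa_r\ge1$, take $0\ne u$ in the left kernel and $s$ with $u_s\ne0$: then $U(S)=U(S\setminus s)\oplus Ku$, so deleting $s$ keeps $\rho$. If $\kappa_r=0$, then $\rho=\dim U(S)$ and the form stays injective on the left after restriction, so deleting any row keeps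 $\kappa_r=0$, lowers $\rho$ by $1$, and raises $\kappa_c$ by $1$.

**Step 2: row move I, for $p\ge1$, $\kappa_r\ge1$.** Use Lemma 5 with an $s$ that does not lower $\rho$. We list the statements it requires, with the new triple $(\rho',\kappa_r',\kappa_c')$. For new flavor counts $p',q'$, primes denoting new values, it is enough that the required bound is at most $\rho'-p'-q'-\varepsilon'$.

- $S\setminus\{s,x\}$, $(p-1,q)$, $N$, if $x$ lowers the rank: the triple is $(\rho-1,\kappa_r-1,\kappa_c+1)$ and $\rho'-p'-q'=\rho-p-q$. We need $\varepsilon'\le\varepsilon$. As $\kappa_c'\ge1$, $\delta'=0$ and $\varepsilon'=\max(0,p-q-\kappa_r,q-p-\kappa_c)\le\varepsilon$.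
- The same if $x$ does not lower the rank: the triple is $(\rho,\kappa_r-2,\kappa_c)$. We need $\varepsilon'\le\varepsilon+1$, and $\varepsilon'=\max(0,p-q-\kappa_r+1,q-p-\kappa_c+1,\delta')\le\varepsilon+1$.
- $S\setminus s$, $(p-1,q)$, $N$: the triple is $(\rho,\kappa_r-1,\kappa_c)$. We need $\varepsilon'\le\varepsilon+1$, and $\varepsilon'=\max(0,p-q-\kappa_r,q-p-\kappa_c+1,\delta')\le\varepsilon+1$.
- $S\setminus s$, $(p,q)$, $N-1$: the triple is $(\rho,\kappa_r-1,\kappa_c)$. We need $\varepsilon'\le\varepsilon+1$, and $\varepsilon'=\max(0,p-q-\kappa_r+1,q-p-\kappa_c,\delta')\le\varepsilon+1$.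

**Step 3: row move II, for $p\ge1$, $\kappa_r=0$, and $q=0$ or $\kappa_c=0$.** Here $\varepsilon\ge1$: if $q=0$ then $p-q-\kappa_r=p\ge1$, and if $\kappa_c=0$ then $\delta=1$. Use Lemma 5 with any $s$. In all required statements $\kappa_c'\ge1$, so $\delta'=0$.

- $S\setminus\{s,x\}$, $(p-1,q)$, $N$: the triple is $(\rho-2,0,\kappa_c+2)$. We need $\varepsilon'\le\varepsilon-1$, and $\varepsilon'=\max(0,p-q-1,q-p-\kappa_c-1)\le\varepsilon-1$.
- $S\setminus s$, $(p-1,q)$, $N$: the triple is $(\rho-1,0,\kappa_c+1)$. We need $\varepsilon'\le\varepsilon$, and $\varepsilon'=\max(0,p-q-1,q-p-\kappa_c)\le\varepsilon$.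
- $S\setminus s$, $(p,q)$, $N-1$: the triple is $(\rho-1,0,\kappa_c+1)$. We need $\varepsilon'\le\varepsilon$, and $\varepsilon'=\max(0,p-q,q-p-\kappa_c-1)\le\varepsilon$.

**Step 4: some move is always available.** Column moves are obtained by exchanging $(p,\kappa_r)$ with $(q,\kappa_c)$. Let $p+q>0$. If $p\ge1$ and $\kappa_r\ge1$, use row move I. Otherwise, if $q\ge1$ and $\kappa_c\ge1$, use column move I. Otherwise, if $p\ge1$, then $\kappa_r=0$, and $q=0$ or $\kappa_c=0$, so use row move II. Otherwise $p=0$, $q\ge1$, $\kappa_c=0$, so use column move II. $\square$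

**One unit is missing.** Compare with Proposition 3. There $\rho=D$, $\kappa_r=\kappa_c=0$, $p=q=e$. For $e\ge1$ Lemma 6 has $\delta=1$ and gives the bound $N=D-2e-1$, while we need $N=D-2e$. The deficit comes from the very first move. Removing rows $s,x$ from a perfect pairing lowers the rank by $2$ and removes only one flavor. Lemma 5 asks for $\mathrm{Inj}(S\setminus\{s,x\},T;e-1,e;N)$, and there Lemma 6 offers only the bound $(D-2)-(2e-1)=D-2e-1=N-1$. The way out is to remove two rows and two columns together: if the smaller pairing is again perfect, the rank drops by $2$ and one flavor disappears on both sides, and $(D-2)-2(e-1)=D-2e$ is exactly balanced. Section 9 does this for good pairs of rows and columns and spreads the result to the bad pairs, where Lemma 6 has slack. The tool for spreading is the following.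

**Lemma 7.** Let $g\in C_c^E(S)\otimes D_{c'}^{E'}(T)$, $|E|=p$, $|E'|=q$, $\Theta^jg=0$ with (10). Let $Z\subseteq S$, $Z'\subseteq T$ with $g\setminus z=0$ for all $z\in Z\cup Z'$. If $\mathrm{Inj}(S\setminus Z,T\setminus Z';\,p-i,q-i';\,N-(|Z|-i)-(|Z'|-i'))$ holds for all $0\le i\le\min(|Z|,p)$ and $0\le i'\le\min(|Z'|,q)$, then $g=0$.

*Proof.* Induction on $|Z|+|Z'|$. If both are empty, the hypothesis is $\mathrm{Inj}(S,T;p,q;N)$. Let $z\in Z$ (the case $z\in Z'$ is the same). By (7), $g=\mu_z((\varphi_\epsilon),\psi)$, and by Del in $\theta$-degree $c+j$, $\Theta^j\varphi_\epsilon=0=\Theta^j\psi$. For any other $z_1\in Z\cup Z'$, $0=g\setminus z_1=\mu_z((\varphi_\epsilon\setminus z_1),\psi\setminus z_1)$. Del, applied on $S\setminus z_1$ if $z_1\in Z$ (valid as $|S|-1\ge2p+c+\mu$) and on $S$ if $z_1\in Z'$, gives $\varphi_\epsilon\setminus z_1=0=\psi\setminus z_1$. Now apply induction on $(S\setminus z,T)$ with $Z\setminus z$ and $Z'$: to $\varphi_\epsilon$ with parameters $p-1,q,c,N$, and to $\psi$ with parameters $p,q,c-1,N-1$.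 As in Lemma 5, (10) persists. The Inj statements required for $\varphi_\epsilon$ at index $i$ are the given ones at $i+1$, and those required for $\psi$ at index $i$ are the given ones at $i$. So $\varphi_\epsilon=0$, $\psi=0$, and $g=0$. $\square$

## 9. Perfect pairings: two rows and two columns at a time

We prove Proposition 3 by induction on $e$, for all $S,T,D$. For $e=0$ it is Lemma 1. Let $e\ge1$ and $N=D-2e$. We may assume $N\ge1$, as otherwise there is nothing to prove; so $D\ge3$. Let $f\in C_c^E(S)\otimes D_{c'}^{E'}(T)$ with $\Theta^jf=0$, $j\ge1$, $c+c'+j\le N$. As $|S|=|T|=D+\mu\ge2e+c+c'+j+\mu$, (10) holds with $p=q=e$. We must show $f=0$.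

**The matrix $G$.** It records which deletions keep the pairing perfect. $\Theta$ is a perfect pairing $U(S)\times U'(T)\to K$. Let $u_y\in U(S)$ be defined by $\Theta(u_y,\cdot)=\eta_y$, and put $G(y,x)=\theta_x(u_y)$ for $y\in T$, $x\in S$; row $y$ of $G$ is the vector $u_y$. The $\eta_y$ span $U'(T)^*$, so the $u_y$ span $U(S)$ and $\operatorname{rk}G=D$.

**Rank after deletions.** For $P\subseteq S$, $Q\subseteq T$ with $|P|,|Q|\le D$,
$$\rho(S\setminus P,T\setminus Q)=D-|P|-|Q|+\operatorname{rk}G[Q,P].\tag{11}$$
Indeed $\dim U(S\setminus P)=D-|P|$. An element $u\in U(S\setminus P)$ is in the left kernel exactly if $\Theta(u,\cdot)$ vanishes on $U'(T\setminus Q)=\bigcap_{y\in Q}\ker\eta_y$, that is, if $u=\sum_{y\in Q}\xi_yu_y$ for some $\xi$; and such a $u$ lies in $U(S\setminus P)$ exactly if $\xi\,G[Q,P]=0$. The $\eta_y$ ($y\in Q$), hence the $u_y$, are independent by (4). So the left kernel has dimension $|Q|-\operatorname{rk}G[Q,P]$.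

**Connectedness.** It will let us spread vanishing along paths.
$$\text{The bipartite graph on }S\sqcup T\text{ with edges }G(y,x)\ne0\text{ is connected.}\tag{12}$$
Let $S=S_1\sqcup S_2$, $T=T_1\sqcup T_2$ with no edges between $S_1\sqcup T_1$ and $S_2\sqcup T_2$. For $y\in T_i$ the vector $u_y\in U(S)$ is supported on $S_i$, so the rows of $G[T_i,S_i]$ lie in $U(S_i)$ and $\operatorname{rk}G[T_i,S_i]\le|S_i|-\min(\mu,|S_i|)$. Adding up, $D\le D+\mu-\sum_i\min(\mu,|S_i|)$, so $\sum_i\min(\mu,|S_i|)\le\mu$. If both $S_i$ were nonempty, this sum would exceed $\mu$: clearly if some $|S_i|\ge\mu$, and otherwise it is $|S|=D+\mu>\mu$. So some $S_i=\emptyset$. Then $u_y=0$, i.e. $\eta_y=0$, for $y\in T_i$, which is impossible by (4). So $T_i=\emptyset$ too.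

**Notation.** Let $N(x)=\{y:G(y,x)\ne0\}$ and $N(y)=\{x:G(y,x)\ne0\}$, nonempty by (12), and $N(x,x')=N(x)\cup N(x')$. Fix $\epsilon\in E$, $\epsilon'\in E'$ and write
$$f_{xx'}=\pi^\epsilon_{xx'}f,\qquad f^{yy'}=\pi^{\epsilon'}_{yy'}f,\qquad f_{xx';yy'}=\pi^\epsilon_{xx'}\pi^{\epsilon'}_{yy'}f.$$
All of these are killed by $\Theta^j$ and satisfy (8) in rows and in columns. Below $P=\{x,x'\}$ and $Q=\{y,y'\}$ denote pairs of distinct elements.

**Lemma 8 (vanishing from rank two).** Let $g=f_{xx';yy'}$. If $\operatorname{rk}G[Q,P]=2$, then $g=0$. If $g\setminus z=0$ for all $z\in Z\cup Z'$ with $Z\subseteq S\setminus P$, $Z'\subseteq T\setminus Q$, and $\operatorname{rk}G[Q\cup Z',P\cup Z]\ge2$, then $g=0$.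

*Proof.* If $\operatorname{rk}G[Q,P]=2$, then by (11) the pair $(S\setminus P,T\setminus Q)$ satisfies the hypothesis of Proposition 3 with $D-2$. Since $N=(D-2)-2(e-1)$, induction on $e$ gives $g=0$. Otherwise $\operatorname{rk}G[Q,P]\le1$. Adding the elements of $Z\cup Z'$ one at a time raises the rank by at most $1$ each time, so after shrinking $Z,Z'$ we may assume $\operatorname{rk}G[Q\cup Z',P\cup Z]=2$, and $Z\cup Z'\ne\emptyset$. Apply Lemma 7 on $(S\setminus P,T\setminus Q)$ with $p=q=e-1$; (10) holds as $|S|-2\ge2(e-1)+c+j+\mu$, and the same for $T$. If $|P\cup Z|>D$ or $|Q\cup Z'|>D$, the required Inj are vacuous, because one of the sets has fewer than $\mu$ elements. Otherwise, by (11), the pair $(S\setminus(P\cup Z),T\setminus(Q\cup Z'))$ has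
$$\rho_1=D-2-|Z|-|Z'|,\qquad\kappa_r=|Z'|,\qquad\kappa_c=|Z|.$$
For $(p',q')=(e-1-i,e-1-i')$ we get $\rho_1-p'-q'=N-(|Z|-i)-(|Z'|-i')$, exactly the required bound. Also $p'-q'-\kappa_r=i'-i-|Z'|\le0$, $q'-p'-\kappa_c=i-i'-|Z|\le0$, and $\delta=0$ since $\kappa_r+\kappa_c\ge1$. So $\varepsilon=0$ and Lemma 6 gives the required Inj. $\square$

**Lemma 9.** If $y,y'\in N(x,x')$, or if $x,x'\in N(y)\cup N(y')$, then $f_{xx';yy'}=0$.

*Proof.* If $\operatorname{rk}G[Q,P]=2$, use Lemma 8. In both cases $G[Q,P]\ne0$, so we may assume its rank is $1$.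

Let $x,x'\in N(y)\cup N(y')$, so both columns of $G[Q,P]$ are nonzero. By (4) $u_y,u_{y'}$ are independent, so $G[Q,S]$ has rank $2$ and there is $s\in S\setminus P$ with $\operatorname{rk}G[Q,P\cup s]=2$. The columns $x,x'$ lie on one line not containing column $s$, so $G[Q,\{x,s\}]$ and $G[Q,\{s,x'\}]$ have rank $2$. Hence $f_{xs;yy'}=f_{sx';yy'}=0$ by Lemma 8, so $f_{xx';yy'}\setminus s=0$ by (8), and Lemma 8 with $Z=\{s\}$ gives the claim.

Let $y,y'\in N(x,x')$, so both rows of $G[Q,P]$ are nonzero. By (4) $\theta_x,\theta_{x'}$ are independent on $U(S)=\operatorname{span}(u_t)$, so there is $t\in T\setminus Q$ with $\operatorname{rk}G[Q\cup t,P]=2$. Then $G[\{y,t\},P]$ and $G[\{t,y'\},P]$ have rank $2$, so $f_{xx';yt}=f_{xx';ty'}=0$. Hence $f_{xx';yy'}\setminus t=0$ by (8), and Lemma 8 with $Z'=\{t\}$ applies. $\square$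

The next lemma passes from double differences back to single ones.

**Lemma 10.** If $o\in N(x,x')$ and $f_{xx';oy}=0$ for all $y\in T\setminus o$, then $f_{xx'}=0$. Likewise, if $o\in N(y)\cup N(y')$ and $f_{ox;yy'}=0$ for all $x\in S\setminus o$, then $f^{yy'}=0$.

*Proof.* Let $g=f_{xx'}$. By (8), $\pi_{yy'}(g\setminus o)=0$ for all $y\ne y'$ in $T\setminus o$, so $g\setminus o=0$ by (9) on $T\setminus o$, where $|T|-1\ge2e+c'+\mu$. Hence $g=\mu_o((\varphi_\gamma)_{\gamma\in E'},\psi)$ with $\Theta^j\varphi_\gamma=0=\Theta^j\psi$ by Del, as $|T|\ge2e+c'+j+\mu$. Since $\operatorname{rk}G[\{o\},P]=1$, (11) shows that $(S\setminus P,T\setminus o)$ has $\rho=D-2$, $\kappa_r=0$, $\kappa_c=1$.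

For $\varphi_\gamma$ use Lemma 6 with $(p,q)=(e-1,e-1)$: here $\varepsilon=0$ and $\rho-p-q=D-2e=N$. The conditions $|S|-2\ge2(e-1)+c+j+\mu$ and $|T|-1\ge2(e-1)+c'+j+\mu$ hold, so $\varphi_\gamma=0$. For $\psi$, with parameters $c,c'-1,j$, use Lemma 6 with $(p,q)=(e-1,e)$: here $\varepsilon=\max(0,-1,1-1,0)=0$ and $\rho-p-q=N-1$. The conditions $c+(c'-1)+j\le N-1$ and $|T|-1\ge2e+(c'-1)+j+\mu$ hold, as does the one for $S\setminus P$, so $\psi=0$. Thus $g=0$. The second statement is the same with rows and columns exchanged; (11) then gives $\kappa_r=1$, $\kappa_c=0$. $\square$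

**Lemma 11.** If $N(x)\cap N(x')\ne\emptyset$, then $f_{xx'}=0$. If $N(y)\cap N(y')\ne\emptyset$, then $f^{yy'}=0$.

*Proof.* Let $o\in N(x)\cap N(x')$. For any $y\ne o$ we have $x,x'\in N(o)$, so $f_{xx';oy}=0$ by Lemma 9; use Lemma 10. Let $o\in N(y)\cap N(y')$. For any $x\ne o$ we have $y,y'\in N(o)\subseteq N(o,x)$, so $f_{ox;yy'}=0$ by Lemma 9; use Lemma 10. $\square$

Call distinct $y,y'\in T$ adjacent if $N(y)\cap N(y')\ne\emptyset$. By (12) this graph on $T$ is connected; let $\operatorname{dist}$ be its distance. If $y,y'$ are adjacent, then $f_{xx';yy'}=\pi^\epsilon_{xx'}f^{yy'}=0$ for all $x\ne x'$ by Lemma 11. What is left are pairs $x,x'$ with disjoint neighborhoods, and we reach all $y$ by induction on the distance.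

**Lemma 12.** Let $l\ge0$. For all $x\ne x'$ with $N(x)\cap N(x')=\emptyset$, all $o\in N(x,x')$ and all $y\ne o$ with $\operatorname{dist}(y,N(x,x'))\le l$, we have $f_{xx';oy}=0$.

*Proof.* Call the statement Claim $l$. Claim $0$ is Lemma 9, as $o,y\in N(x,x')$.

**Step 1: one base point is enough.** Let $N(x)\cap N(x')=\emptyset$, $y\notin N(x,x')$, and suppose $f_{xx';o_0y}=0$ for one $o_0\in N(x,x')$. We show $f_{xx';oy}=0$ for all $o\in N(x,x')$. Say $o_0\in N(x)$. For $o'\in N(x')$, (8), Lemma 9 and the assumption give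
$$f_{xx';o'y}\setminus o_0=f_{xx';o'o_0}\setminus y+f_{xx';o_0y}\setminus o'=0.$$
The rows $o',o_0$ of $G$ restricted to the columns $x,x'$ are $(0,*)$ and $(*,0)$ with $*\ne0$, so Lemma 8 with $Z'=\{o_0\}$ gives $f_{xx';o'y}=0$. Since $N(x')\ne\emptyset$, repeating the argument from some $o'\in N(x')$ gives all $o\in N(x)$. The case $o_0\in N(x')$ is symmetric.

**Step 2: Claim $1$.** Let $y\notin N(x,x')$ be adjacent to $c_0\in N(x,x')$. Then $f_{xx';c_0y}=0$ by Lemma 11; apply Step 1.

**Step 3: the setting for $l\ge2$.** Assume the claim for all smaller values, and let $\operatorname{dist}(y,N(x,x'))=l$ with a shortest path $c_0\in N(x,x'),c_1,\dots,c_l=y$. So $c_1,\dots,c_l\notin N(x,x')$. Since $f_{x'x;oy}=-f_{xx';oy}$, we may assume $c_0\in N(x)$; put $o=c_0$. Choose $t\in N(c_{l-2})\cap N(c_{l-1})$. As $c_{l-1}\in N(t)$ and $c_{l-1}\notin N(x,x')$, $t\ne x,x'$. Also $y\notin N(t)$: otherwise $y$ would equal or be adjacent to $c_{l-2}$, and its distance to $N(x,x')$ would be less than $l$. The plan is to compare $x,x'$ through $t$.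

**Step 4: $f_{xt;oy}=0$.** If $N(x)\cap N(t)\ne\emptyset$, use Lemma 11. Otherwise $o\in N(x,t)$ and $\operatorname{dist}(y,N(x,t))\le1$, since $c_{l-1}\in N(t)$; Claim $1$ applies.

**Step 5: $f_{tx';oy}=0$.** If $N(t)\cap N(x')\ne\emptyset$, use Lemma 11. Otherwise $\operatorname{dist}(y,N(t,x'))\le1$. If $o\in N(t,x')$, use Claim $1$. If $o\notin N(t,x')$, choose $d\in N(t)$, $d'\in N(x')$. They are distinct, different from $o$, and different from $y$, as $y\notin N(t)$ and $y\notin N(x')$. For $h\in\{d,d'\}$,
$$f_{tx';oy}\setminus h=f_{tx';oh}\setminus y+f_{tx';hy}\setminus o .$$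
Here $f_{tx';hy}=0$ by Claim $1$, and $f_{tx';oh}=-f_{tx';ho}=0$ by Claim $l-2$, since $c_{l-2}\in N(t)$ gives $\operatorname{dist}(o,N(t,x'))\le\operatorname{dist}(c_0,c_{l-2})\le l-2$. The rows $d,d'$ restricted to the columns $t,x'$ are $(*,0)$ and $(0,*)$ with $*\ne0$, so Lemma 8 with $Z'=\{d,d'\}$ gives $f_{tx';oy}=0$.

**Step 6: Claim $l$.** By Steps 4 and 5 and (8), $f_{xx';oy}\setminus t=f_{xt;oy}\setminus x'+f_{tx';oy}\setminus x=0$. Also
$$f_{xx';oy}\setminus c_{l-1}=f_{xx';oc_{l-1}}\setminus y+f_{xx';c_{l-1}y}\setminus o=0:$$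
the first term vanishes by Claim $l-1$, the second by Lemma 11, as $c_{l-1}$ and $y$ are adjacent. The submatrix of $G$ with rows $o,c_{l-1}$ and columns $x,t$ is $\begin{pmatrix}*&\cdot\\0&*\end{pmatrix}$ with $*\ne0$. So Lemma 8 with $Z=\{t\}$, $Z'=\{c_{l-1}\}$ gives $f_{xx';oy}=0$ for $o=c_0$, and Step 1 gives it for all $o\in N(x,x')$. $\square$

**End of the proof of Proposition 3.** Let $x\ne x'$ in $S$. If $N(x)\cap N(x')\ne\emptyset$, then $f_{xx'}=0$ by Lemma 11. If $N(x)\cap N(x')=\emptyset$, take $o\in N(x,x')$. By Lemma 12 and the connectedness of the graph on $T$, $f_{xx';oy}=0$ for all $y\ne o$, so $f_{xx'}=0$ by Lemma 10. Thus $\pi^\epsilon_{xx'}f=0$ for all $x\ne x'$, and $f=0$ by (9), as $|S|\ge2e+c+\mu$. This proves Proposition 3. Section 6 then gives Theorem B, and Section 3 gives Theorem A. In particular, for $0\le k\le\lfloor(n-m)/2\rfloor$ the map $L_{\alpha,\beta}^{\,n-m-2k}:(R_{\alpha,\beta})_k\to(R_{\alpha,\beta})_{n-m-k}$ is injective, and the conjecture holds. $\blacksquare$
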